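\title{Random witnesses of tree-indexed processes have finite energy}

\begin{abstract}
Label the vertices of an infinite, locally finite rooted tree $\Gamma$ with independent, identically distributed random variables, fix a Borel set $B$ of sequences, and call a ray a witness if the labels along it form a sequence in $B$. Let $1/f(n)$ be the probability that $n$ independent labels extend to a sequence in $B$. We prove a conjecture from Pemantle's paper on tree-indexed processes: the law of any random witness has finite energy for the kernel $f(|\xi\wedge\eta|)$. The energy is at most an absolute constant times the probability that a witness exists. The proof bounds a sum of conditional variances attached to the lexicographically first witness and converts it into an energy bound by means of weights on label sequences. We also obtain a capacity bound for arbitrary $B$, a local form of the energy bound, exponential integrability of the potential, and a converse for product sets.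
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Trees, labels and witnesses}
Let $\Gamma$ be an infinite, locally finite tree with root $o$. Write $|v|$ for the distance from the vertex $v$ to $o$ and $\Gamma_n=\{v:|v|=n\}$; each $\Gamma_n$ is finite. A \emph{ray} is an infinite self-avoiding path $\xi=(o=\xi_0,\xi_1,\xi_2,\dots)$, so that $|\xi_n|=n$. The boundary $\partial\Gamma$ is the set of rays. The sets $[v]$ of rays through a fixed vertex $v$ generate its topology, in which it is compact and metrizable, and we give it the Borel $\sigma$-field. For rays $\xi\ne\eta$ let $\xi\wedge\eta$ be their last common vertex, and set $|\xi\wedge\xi|=\infty$.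

Let $\mathcal X$ be a complete separable metric space, $\mu$ a Borel probability measure on $\mathcal X$, and $B$ a Borel subset of the sequence space $\mathcal X^\infty$ with the product topology. A complete probability space $(\Omega,\mathcal F,\mathbf P)$ carries independent labels $X(v)$, $v\neq o$, each with law $\mu$; it may carry further randomness, independent of the labels or not. A ray $\xi$ is a \emph{witness} if $(X(\xi_1),X(\xi_2),\dots)\in B$. Let $A$ be the event that a witness exists and $P(\Gamma;B)=\mathbf P(A)$. For closed $K\subseteq\partial\Gamma$ let $P(K;B)$ be the probability that $K$ contains a witness. These events are measurable: the pairs (labeling, ray) in which the ray is a witness lying in $K$ form a Borel set, the projection of a Borel set in a product of complete separable metric spaces is analytic, and an analytic set is measurable for the completion of every Borel probability measure.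

A \emph{random witness} is a measurable map $x:A\to\partial\Gamma$ such that $x(\omega)$ is a witness for $\mathbf P$-almost every $\omega\in A$. Its law $\nu(F)=\mathbf P(A\cap\{x\in F\})$ is a measure of total mass $P(\Gamma;B)$.

Let $B_n\subseteq\mathcal X^n$ be the projection of $B$ onto the first $n$ coordinates, again an analytic set, and put
\[
u_n=\mu^n(B_n),\qquad f(n)=1/u_n,\qquad n=0,1,2,\dots,
\]
with $1/0=\infty$ and $u_0=1$ when $B\neq\emptyset$. Thus $u_n$ is the probability that $n$ independent picks from $\mu$ extend to a sequence in $B$. Since $B_{n+1}\subseteq B_n\times\mathcal X$, the function $f$ is nondecreasing; set $f(\infty)=\lim_n f(n)\in[1,\infty]$. The \emph{$f$-energy} of a finite Borel measure $\sigma$ on $\partial\Gamma$ and the \emph{$f$-capacity} of a closed set $K\subseteq\partial\Gamma$ are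
\[
\mathcal E_f(\sigma)=\iint f(|\xi\wedge\eta|)\,d\sigma(\xi)\,d\sigma(\eta),
\qquad
\operatorname{Cap}_f(K)=\sup\big\{1/\mathcal E_f(\sigma):\sigma\text{ a probability on }K\big\},
\]
with $1/\infty=0$ and $\sup\emptyset=0$. The kernel is large for rays that stay together for a long time, so finite energy says that $\sigma$ is spread out over the boundary, on the scale set by $f$.

\subsection*{Results}
The following conjecture comes from Pemantle's paper \cite{Pemantle}: \emph{if $P(\Gamma;B)>0$, then the law $\nu$ of every random witness satisfies $\mathcal E_f(\nu)<\infty$.} We prove it with a bound that is linear in $P(\Gamma;B)$. Throughout the paper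
\[
C_0=4000,\qquad C=22200 .
\]

\begin{theorem}\label{thm:main}
Suppose that $P(\Gamma;B)>0$, and let $\nu$ be the law of any random witness. Then
\[
\mathcal E_f(\nu)\le C\,P(\Gamma;B)<\infty .
\]
\end{theorem}

The point is that the constant depends on none of $\Gamma$, $\mu$, $B$ and the witness; its value is not optimized, and the proof uses only $C\ge 4C_0$. The method gives more. We write $\sigma|_F$ for the restriction of $\sigma$ to $F$.

\begin{theorem}\label{thm:more}
Suppose that $P(\Gamma;B)>0$, and let $\nu$ be the law of any random witness.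
\begin{enumerate}
\item[(a)] \emph{Capacity bound.} $P(K;B)\le C_0\operatorname{Cap}_f(K)$ for every closed $K\subseteq\partial\Gamma$.
\item[(b)] \emph{Local energy.} $\mathcal E_f(\nu|_F)\le C\,\nu(F)$ for every Borel $F\subseteq\partial\Gamma$.
\item[(c)] \emph{Exponential integrability.} The potential $V(\xi)=\int f(|\xi\wedge\eta|)\,d\nu(\eta)$ satisfies $\int e^{\varepsilon V}\,d\nu\le P(\Gamma;B)/(1-\varepsilon C)$ for $0\le\varepsilon<1/C$.
\item[(d)] \emph{Sharpness of the order.} The linear order in Theorem~\ref{thm:main} is sharp: equality $\mathcal E_f(\nu)=P(\Gamma;B)$ occurs for every value of $P(\Gamma;B)$ in $(0,1]$.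
\item[(e)] \emph{Converse for product sets.} Let $B=\prod_nD_n$ with $D_n\subseteq\mathcal X$ Borel and all $u_n>0$. If a finite measure $\nu'$ on $\partial\Gamma$ satisfies $\mathcal E_f(\nu'|_K)\le\kappa\,\nu'(K)$ for all closed $K$, where $0<\kappa<\infty$, then on a suitable probability space there is a random witness whose law dominates $\kappa^{-1}\nu'$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:kernel} explains where the kernel comes from and why the obvious bound misses the conjecture by a logarithm. Sections~\ref{sec:first}--\ref{sec:embed} treat one special witness at a finite level, the lexicographically first one; this is the main step. Section~\ref{sec:arbitrary} passes to arbitrary witnesses, and Section~\ref{sec:more} proves Theorem~\ref{thm:more}.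

\section{What the kernel measures}\label{sec:kernel}

\subsection*{Conventions}
Write $v\le w$, and say that $w$ is \emph{below} $v$, if $v$ lies on the path from $o$ to $w$. Let $v\wedge w$ be the last common vertex of the paths to $v$ and $w$, and $v^-$ the parent of $v\ne o$. If the path to $v$ is $o,v_1,\dots,v_n=v$, put $y(v)=(X(v_1),\dots,X(v_n))$; it has law $\mu^n$. Let $\mathcal F_v$ be the $\sigma$-field generated by $y(v)$. Each $B_n$ differs from a Borel set by a $\mu^n$-null set and $\Gamma$ is countable, so the indicators of the $B_n$ may be treated as Borel functions; identities between random variables hold almost surely.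

If $\xi$ is a witness, then $y(\xi_n)\in B_n$. Hence $P(\Gamma;B)\le|\Gamma_n|\,u_n$, and $P(\Gamma;B)>0$ forces
\begin{equation}\label{eq:finite}
u_n>0,\quad\text{that is,}\quad f(n)<\infty,\qquad\text{for all }n .
\end{equation}
We assume \eqref{eq:finite} from now on.

\subsection*{Energy as a sum over vertices}
Put $f(-1)=0$ and $\delta_n=f(n)-f(n-1)\ge0$, so $\delta_0=1$ and $f(k)=\sum_{n\le k}\delta_n$ for $0\le k\le\infty$. Two rays $\xi,\eta$ have exactly one common vertex at each level $n\le|\xi\wedge\eta|$ and none beyond, so $f(|\xi\wedge\eta|)=\sum_v\delta_{|v|}\mathbf 1\{\xi\in[v]\}\mathbf 1\{\eta\in[v]\}$. Writing $\sigma(v)=\sigma([v])$ and $|\sigma|=\sigma(\partial\Gamma)$, and integrating term by term, we get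
\begin{equation}\label{eq:sum}
\mathcal E_f(\sigma)=\sum_v\delta_{|v|}\,\sigma(v)^2=\lim_{N\to\infty}\mathcal E_N(\sigma),\qquad
\mathcal E_N(\sigma)=\sum_{|v|\le N}\delta_{|v|}\,\sigma(v)^2 .
\end{equation}
The truncated energy $\mathcal E_N(\sigma)$ depends only on the masses $\sigma(w)$, $w\in\Gamma_N$. We use the same notation for a measure $\lambda$ on the finite set $\Gamma_N$, with $\lambda(v)=\lambda\{w\in\Gamma_N:w\ge v\}$. In both cases the same computation gives
\begin{equation}\label{eq:trunc}
\mathcal E_N(\lambda)=\sum_{w,w'\in\Gamma_N}f(|w\wedge w'|)\,\lambda(w)\lambda(w')\le f(N)\,|\lambda|^2<\infty .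
\end{equation}
For $K\subseteq\Gamma_N$ let $A_N(K)$ be the event that $y(w)\in B_N$ for some $w\in K$, and $P_N(K)=\mathbf P(A_N(K))$.

\subsection*{The simplest cases}
If $f(\infty)<\infty$, then $\mathcal E_f(\nu)\le f(\infty)|\nu|^2$ and the conjecture is trivial. The simplest tree is of this kind, and it already shows which dependence on $P(\Gamma;B)$ to expect.

\begin{example}\label{ex:ray}
Let $\Gamma$ be a single ray. Then $P=P(\Gamma;B)\le u_n$ for all $n$, so $f(\infty)\le1/P$; the measure $\nu$ is a point mass of size $P$, and $\mathcal E_f(\nu)=f(\infty)P^2\le P$. For $\mathcal X=[0,1]$ with Lebesgue measure and $B=[0,p]\times\mathcal X\times\mathcal X\times\cdots$ with $0<p\le1$ we have $P=p$ and $f(n)=1/p$ for $n\ge1$, so $\mathcal E_f(\nu)=p^2/p=P$.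
\end{example}

The kernel comes from product sets $B=\prod_nD_n$. Here $B_n=D_1\times\dots\times D_n$ and $u_n=\prod_{i\le n}\mu(D_i)$. For $w,w'\in\Gamma_N$ with $|w\wedge w'|=k$ the two paths share their first $k$ labels and the remaining labels are independent, so
\begin{equation}\label{eq:corr}
\mathbf P\big(y(w)\in B_N,\ y(w')\in B_N\big)=u_k\,(u_N/u_k)^2=u_N^2\,f(k).
\end{equation}
Thus $f(|w\wedge w'|)$ is exactly the factor by which the joint probability exceeds the product of the probabilities, and the energy is a second moment.

\begin{lemma}\label{lem:second}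
If $B=\prod_nD_n$ with Borel $D_n$, then $P(K;B)\ge\operatorname{Cap}_f(K)$ for every closed $K\subseteq\partial\Gamma$.
\end{lemma}

\begin{proof}
Let $\sigma$ be a probability on $K$, let $K_N=\{\xi_N:\xi\in K\}$, and put $Z=u_N^{-1}\sum_{w\in K_N}\sigma(w)\mathbf 1\{y(w)\in B_N\}$. Then $\mathbf EZ=1$, and $\mathbf EZ^2=\mathcal E_N(\sigma)\le\mathcal E_f(\sigma)$ by \eqref{eq:corr}, \eqref{eq:trunc} and \eqref{eq:sum}. By the Cauchy--Schwarz inequality $1=(\mathbf E[Z\mathbf 1\{Z>0\}])^2\le\mathbf EZ^2\,\mathbf P(Z>0)$, so $P_N(K_N)\ge\mathbf P(Z>0)\ge1/\mathcal E_f(\sigma)$.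

The vertices $v$ with $v\in K_{|v|}$ and $y(v)\in B_{|v|}$ form a subtree, because both conditions pass from a vertex to its parent. So the events $A_N(K_N)$ decrease. On their intersection the subtree is infinite, and by K\"onig's lemma (an infinite, locally finite rooted tree contains a ray) it contains a ray $\xi$. This ray lies in $K$, since $K$ is closed and $\xi_n\in K_n$ for all $n$, and it is a witness, since $X(\xi_n)\in D_n$ for all $n$. Therefore $P(K;B)\ge\lim_NP_N(K_N)\ge1/\mathcal E_f(\sigma)$. Take the supremum over $\sigma$.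
\end{proof}

So for product sets a measure of finite energy produces witnesses. The conjecture is a strong reverse statement, for all $B$: if witnesses exist, then a measure of finite energy exists, and the law of \emph{any} random witness is one, however the witness is chosen.

\subsection*{The first-moment bound loses a logarithm}
A random witness can pass through $v$ only if $y(v)\in B_{|v|}$, so $\nu(v)\le u_{|v|}$ and $\sum_{|v|=n}\nu(v)^2\le u_n|\nu|$. Since $\delta_n/f(n)=1-f(n-1)/f(n)\le\ln\big(f(n)/f(n-1)\big)$ for $n\ge1$,
\begin{equation}\label{eq:log}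
\mathcal E_N(\nu)\le|\nu|\sum_{n=0}^N\delta_n/f(n)\le|\nu|\,\big(1+\ln f(N)\big).
\end{equation}
This suggests the bound of Theorem~\ref{thm:main}, but with one unit of energy spent each time $f$ grows by a constant factor. The inequalities $\nu(v)\le u_{|v|}$ alone cannot do better: on the binary tree with $f(n)=2^n$, the uniform measure has $\sigma(v)=2^{-|v|}=u_{|v|}$, while $\delta_n\sum_{|v|=n}\sigma(v)^2=2^{n-1}2^{-n}=\frac12$ for every $n\ge1$, so its energy is infinite.

What \eqref{eq:log} ignores is that the same reasoning applies to sets of vertices. If the witness passes through $K\subseteq\Gamma_N$, then $A_N(K)$ occurs. Hence the law of every random witness satisfies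
\begin{equation}\label{eq:hit}
\nu\{\xi:\xi_N\in K\}\le P_N(K)\qquad\text{for all }N\ge1\text{ and }K\subseteq\Gamma_N .
\end{equation}
This is the only property of $\nu$ that we use. To exploit it we need an upper bound on $P_N(K)$ in terms of energy, for every $K$, and such a bound comes from exhibiting one measure on $K$ of mass $P_N(K)$ and small energy.

\section{The first witness and its fine energy}\label{sec:first}

Fix $N\ge1$ and a nonempty set $K\subseteq\Gamma_N$, and put $q=P_N(K)$. Order the children of each vertex, and order $\Gamma_N$ lexicographically: $w\prec w'$ if $w\ne w'$ and the child of $w\wedge w'$ toward $w$ precedes the child toward $w'$. On $A_N(K)$ let $W$ be the first $w\in K$ with $y(w)\in B_N$; off $A_N(K)$ it is undefined. Let $\lambda$ be the law of $W$, a measure on $K$ of mass $q$.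

\begin{proposition}\label{prop:first}
$\mathcal E_N(\lambda)\le C_0\,q$.
\end{proposition}

The proof occupies this section and the next two. The first witness is chosen because the event $\{W=w\}$ is decided by a depth-first exploration that stops at $w$, and the part of the tree after $w$ is still unexplored at that time.

Let $T$ be the tree formed by the paths from $o$ to $K$, and $T_i=T\cap\Gamma_i$. For $v\in T$ let
\[
\rho_v=\mathbf P(W\ge v\mid\mathcal F_v)\in[0,1]
\]
be the probability that the first witness lies below $v$, given the labels on the path to $v$. It refines the number $\lambda(v)=\mathbf E\rho_v$, and $\rho_o=q$. If $W\ge v$, then $y(W)\in B_N$ and so $y(v)\in B_{|v|}$; therefore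
\begin{equation}\label{eq:support}
\rho_v=0\quad\text{off the event }\{y(v)\in B_{|v|}\}.
\end{equation}
For $z\le v$ we have $\mathcal F_z\subseteq\mathcal F_v$, so $\mathbf E[\rho_v\mid\mathcal F_z]=\mathbf P(W\ge v\mid\mathcal F_z)$. The event $\{W\ge v\}$ is the disjoint union of the events $\{W=w\}$ over $w\in K$ below $v$, and, if $|v|<N$, of the events $\{W\ge c\}$ over the children $c$ of $v$ in $T$. Hence
\begin{equation}\label{eq:add}
\sum_{w\in K,\,w\ge v}\mathbf E[\rho_w\mid\mathcal F_z]=\mathbf E[\rho_v\mid\mathcal F_z]\quad(z\le v),\qquad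
\sum_{c\in T,\ c^-=v}\mathbf E[\rho_c\mid\mathcal F_v]=\rho_v\quad(|v|<N).
\end{equation}
Recall that $\operatorname{Var}(Z\mid\mathcal G)=\mathbf E[Z^2\mid\mathcal G]-\mathbf E[Z\mid\mathcal G]^2$. The \emph{fine energy} of the first witness is
\[
\mathcal D=q^2+\sum_{c\in T,\ c\ne o}\mathbf E\operatorname{Var}(\rho_c\mid\mathcal F_{c^-}).
\]
The term at $c$ measures how much the label $X(c)$ reveals about the event $\{W\ge c\}$.

\begin{example}\label{ex:two}
Let $N=1$, $K=\{w_1\prec w_2\}$ and $B_1=D$ with $\mu(D)=p$. Write $I_k=\mathbf 1\{X(w_k)\in D\}$. Then $\rho_{w_1}=I_1$, $\rho_{w_2}=(1-p)I_2$, $\lambda(w_1)=p$, $\lambda(w_2)=p(1-p)$ and $q=p+p(1-p)$. Both energies are the same: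
\[
\mathcal D=q^2+p(1-p)\big(1+(1-p)^2\big)=q^2+(1/p-1)\big(\lambda(w_1)^2+\lambda(w_2)^2\big)=\mathcal E_1(\lambda).
\]
To bound it, expand $q^2=(\lambda(w_1)+\lambda(w_2))^2$ to get $\mathcal D=\mathbf E\rho_{w_1}^2+\mathbf E\rho_{w_2}^2+2\lambda(w_1)\lambda(w_2)$, and compare with $Z=\rho_{w_1}+\rho_{w_2}$, whose mean is $q$. On $\{W=w_1\}$ the label of $w_2$ has not been looked at, so $\mathbf E[\mathbf 1\{W=w_1\}\rho_{w_2}]=\lambda(w_1)\lambda(w_2)$. Also $\mathbf E[\mathbf 1\{W=w_k\}\rho_{w_k}]=\mathbf E\rho_{w_k}^2$. Thus $q=\mathbf EZ\ge\mathbf E\rho_{w_1}^2+\mathbf E\rho_{w_2}^2+\lambda(w_1)\lambda(w_2)\ge\mathcal D/2$.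
\end{example}

The argument works for every tree and every $B$.

\begin{lemma}\label{lem:fine}
$\mathcal D\le2q$.
\end{lemma}

\begin{proof}
For $w,w'\in K$ with $z=w\wedge w'$ put $Q(w,w')=\mathbf E\big[\mathbf E[\rho_w\mid\mathcal F_z]\,\mathbf E[\rho_{w'}\mid\mathcal F_z]\big]$. This is symmetric and nonnegative. We claim that
\begin{equation}\label{eq:Q}
\mathbf E[\mathbf 1\{W=w\}\rho_{w'}]=Q(w,w')\qquad\text{if }w\preceq w'.
\end{equation}
If $w=w'$, condition on $\mathcal F_w$: both sides equal $\mathbf E\rho_w^2$. Let $w\prec w'$, and let $\mathcal H_w$ be generated by the labels on the paths to the vertices $w''\in K$ with $w''\preceq w$. Then $\{W=w\}\in\mathcal H_w$ and $\mathcal F_z\subseteq\mathcal H_w$. Let $c'$ be the child of $z$ toward $w'$. Every $w''\in\Gamma_N$ below $c'$ has $w\wedge w''=z$ and so comes after $w$. Hence the vertices from $c'$ to $w'$ lie on none of the paths that define $\mathcal H_w$, and their labels are independent of $\mathcal H_w$. Now $\rho_{w'}$ is a function of $y(z)$ and these labels, so $\mathbf E[\rho_{w'}\mid\mathcal H_w]$ is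 obtained by integrating them out with $y(z)$ fixed, and it equals $\mathbf E[\rho_{w'}\mid\mathcal F_z]$. Therefore the left side of \eqref{eq:Q} is $\mathbf E\big[\mathbf 1\{W=w\}\,\mathbf E[\rho_{w'}\mid\mathcal F_z]\big]$, and conditioning on $\mathcal F_z$ gives $Q(w,w')$, because $\mathbf P(W=w\mid\mathcal F_z)=\mathbf E[\rho_w\mid\mathcal F_z]$.

Let $Z=\sum_{w'\in K}\rho_{w'}\ge0$, so $\mathbf EZ=q$. Dropping nonnegative terms and using \eqref{eq:Q},
\[
q\ge\mathbf E[Z\mathbf 1_{A_N(K)}]=\sum_{w,w'\in K}\mathbf E[\mathbf 1\{W=w\}\rho_{w'}]\ge\sum_{w\preceq w'}Q(w,w')\ge\frac12\sum_{w,w'\in K}Q(w,w').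
\]
It remains to show that the last sum is $\mathcal D$. Fix $z\in T$. The pairs with $w\wedge w'=z$ are the pairs with both vertices below $z$, except those with both vertices below the same child $c$ of $z$. By the first identity in \eqref{eq:add}, applied with $v=z$ and with $v=c$,
\[
\sum_{w\wedge w'=z}Q(w,w')=\mathbf E\rho_z^2-\sum_{c\in T,\ c^-=z}\mathbf E\big[\mathbf E[\rho_c\mid\mathcal F_z]^2\big].
\]
Summing over $z\in T$ and collecting the two terms that involve each $c\ne o$ gives $\rho_o^2+\sum_{c\ne o}\big(\mathbf E\rho_c^2-\mathbf E[\mathbf E[\rho_c\mid\mathcal F_{c^-}]^2]\big)=\mathcal D$.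
\end{proof}

\subsection*{Product sets: the two energies agree}
Let $B=\prod_nD_n$ and $|c|=n\ge1$. The event $\{W\ge c\}$ depends on $y(c)$ only through the events $\{X(v)\in D_{|v|}\}$ for $o\ne v\le c$, and it requires all of them. So $\rho_c$ is constant on $\{y(c)\in B_n\}$ and vanishes elsewhere, which gives $\rho_c=f(n)\lambda(c)\mathbf 1\{y(c)\in B_n\}$. Integrating out $X(c)$ multiplies by $\mu(D_n)=f(n-1)/f(n)$, so $\mathbf E[\rho_c\mid\mathcal F_{c^-}]=f(n-1)\lambda(c)\mathbf 1\{y(c^-)\in B_{n-1}\}$. Therefore
\[
\mathbf E\operatorname{Var}(\rho_c\mid\mathcal F_{c^-})=f(n)\lambda(c)^2-f(n-1)\lambda(c)^2=\delta_n\lambda(c)^2 .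
\]
Since also $q^2=\delta_0\lambda(o)^2$, we get $\mathcal D=\mathcal E_N(\lambda)$ term by term, and Lemma~\ref{lem:fine} proves Proposition~\ref{prop:first} for product sets with constant $2$.

For general $B$ no term-by-term comparison holds. The function $f$ records only when a label sequence becomes impossible to extend, while $\rho_v$ also feels when extension becomes likely or unlikely, which can happen much earlier.

\begin{example}\label{ex:early}
Let $\Gamma$ be a single ray $o,v_1,v_2,\dots$, let $\mathcal X=[0,1]$ with Lebesgue measure, let $0<\varepsilon<1$, and let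
\[
B=\{y:y_1\le\varepsilon\}\cup\{y:y_n\le\tfrac12\text{ for all }n\ge2\}.
\]
Then $u_n=\varepsilon+(1-\varepsilon)2^{1-n}$ for $n\ge1$. Take $K=\{v_N\}$, so that $q=u_N$ and $\lambda(v_n)=q$. Both energies equal $q$: we have $\mathcal E_N(\lambda)=f(N)q^2=q$, and on a single path the sum defining $\mathcal D$ telescopes to $\mathbf E\rho_{v_N}^2=q$. They are paid at different levels. Since $\delta_1=0$, the levels $n\ge2$ contribute $q-q^2$ to $\mathcal E_N(\lambda)$, which tends to $\varepsilon(1-\varepsilon)$ as $N\to\infty$. But $\rho_{v_1}$ equals $1$ on $\{X(v_1)\le\varepsilon\}$ and $2^{1-N}$ elsewhere, so level $1$ contributes $\varepsilon(1-\varepsilon)(1-2^{1-N})^2$ to $\mathcal D$, and the contribution of the levels $n\ge2$ tends to $0$.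
\end{example}

So the variance paid at an early level must be carried forward to pay for energy charged later, and it must not be spent many times over.

\section{Weights on label sequences}\label{sec:weights}

\subsection*{Reduction to scales}
Only the levels at which $f$ doubles matter. Let $b_0=0$ and $b_{j+1}=\min\{n\le N:u_n\le u_{b_j}/2\}$ as long as this exists. This gives levels $b_0<b_1<\dots<b_r\le N$; put $b_{r+1}=N+1$ and $p_j=u_{b_j}$ for $j\le r$, so that $p_{j+1}\le p_j/2$. Let $\Sigma_n=\sum_{|v|=n}\lambda(v)^2$. It is nonincreasing in $n$, because $\sum_{c^-=v}\lambda(c)^2\le\big(\sum_{c^-=v}\lambda(c)\big)^2=\lambda(v)^2$. For $b_j\le n<b_{j+1}$ we have $f(n)<2f(b_j)$, so the increments $\delta_n$ over this block sum to less than $2f(b_j)=2/p_j$, and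
\begin{equation}\label{eq:scales}
\mathcal E_N(\lambda)=\sum_{n=0}^N\delta_n\Sigma_n\le2\sum_{j=0}^r\frac1{p_j}\sum_{w\in T_{b_j}}\lambda(w)^2 .
\end{equation}

From here on we also work with a single sequence $y=(y_1,\dots,y_N)$ of law $\mu^N$. Write $\Pr$ and $E$ for its probability and expectation, and $\mathcal Y_i=\sigma(y_1,\dots,y_i)$. A $\mathcal Y_i$-measurable variable is a function on $\mathcal X^i$ and can be evaluated at $y(v)$ for $|v|=i$. Let $O_j=\{(y_1,\dots,y_{b_j})\in B_{b_j}\}$, so $\Pr(O_j)=p_j$.

Let $g_j>0$ be $\mathcal Y_{b_j}$-measurable on $O_j$, and let $h_j=1/g_j$ on $O_j$ and $h_j=0$ elsewhere. For $w\in T_{b_j}$, property \eqref{eq:support} lets us write $\rho_w=\rho_wh_j^{1/2}\cdot g_j^{1/2}\mathbf 1_{O_j}$ with the functions evaluated at $y(w)$, and the Cauchy--Schwarz inequality gives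
\begin{equation}\label{eq:CS}
\lambda(w)^2=(\mathbf E\rho_w)^2\le E[g_j\mathbf 1_{O_j}]\;\mathbf E[\rho_w^2\,h_j(y(w))].
\end{equation}
The natural choice $g_j=1$ would reduce the problem to bounding $\sum_j\sum_{w\in T_{b_j}}\mathbf E\rho_w^2$ by a multiple of $q$. This fails. In Example~\ref{ex:early} choose $N$ with $2^{1-N}\le\varepsilon$, so $q\le2\varepsilon$. There $u_{n+1}\ge u_n/2$, so $p_{j+1}\ge u_{b_{j+1}-1}/2>p_j/4$, and $u_N>p_r/2$; hence $4^{-r}\le p_r<4\varepsilon$ and $r>\log_4(1/\varepsilon)-1$. Since $\rho_{v_n}=1$ on $\{X(v_1)\le\varepsilon\}$ for all $n\ge1$, the sum is at least $r\varepsilon\ge rq/2$. The logarithm of \eqref{eq:log} is back: the sequences with $y_1\le\varepsilon$ are counted in full at every scale.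

\subsection*{Choice of the weights}
We want $g_j\ge 1$ with two properties. The weights must be cheap in \eqref{eq:CS}, that is, $E[g_j\mathbf 1_{O_j}]$ must be of order $p_j$. And no initial segment $(y_1,\dots,y_i)$ may expect to be charged more than a bounded total weight $\sum_jh_j$ at later scales. Let
\[
S_i^{(j)}=\Pr(O_j\mid\mathcal Y_i),\qquad0\le i\le N,
\]
a martingale in $i$ with values in $[0,1]$ and mean $p_j$. With $g_j=1$ the expected later charge is $\sum_{b_j>i}S_i^{(j)}$, which is large when $S_i^{(j')}$ is already of order $1$ for some $j'$ many scales ahead. That event has probability of order $p_{j'}$ at most. Penalize it at scale $j<j'$ by the factor $(p_j/p_{j'})^\theta$. The cost is of order $p_j(p_{j'}/p_j)^{1-\theta}$, which is summable over $j'$ if $\theta<1$, and the weight drops to $h_j\lesssim(p_{j'}/p_j)^\theta$, which is summable over $j$ if $\theta>0$. We take $\theta=\frac12$ and define, on $O_j$,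
\[
g_j=\max\Big\{(p_j/p_{j'})^{1/2}\,S_i^{(j')}:\ j\le j'\le r,\ 0\le i\le b_j\Big\}.
\]
This is $\mathcal Y_{b_j}$-measurable. The choice $j'=j$, $i=b_j$ gives $S^{(j)}_{b_j}=1$ on $O_j$, so $g_j\ge1$ and $0\le h_j\le1$. In Example~\ref{ex:early}, $S_1^{(r)}=1$ on $\{y_1\le\varepsilon\}$, so there $h_j\le(p_r/p_j)^{1/2}\le2^{-(r-j)/2}$ for $j\ge1$, and the repeated charge has become a geometric series.

\begin{lemma}\label{lem:weights}
\begin{enumerate}
\item[(i)] $E[g_j\mathbf 1_{O_j}]\le13\,p_j$ for $0\le j\le r$.
\item[(ii)] $\sum_{j:\,b_j>i}E[h_j\mid\mathcal Y_i]\le7$ almost surely, for $0\le i\le N$.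
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Doob's maximal inequality states that a nonnegative martingale $(S_i)_{0\le i\le N}$ satisfies $\Pr(\max_iS_i\ge t)\le ES_0/t$ for $t>0$. Fix $j'\ge j$, let $M=\max_iS_i^{(j')}\le1$ and $s=\ln(p_j/p_{j'})\ge(j'-j)\ln2$. Splitting the integral at $t=p_{j'}/p_j$,
\[
E[\mathbf 1_{O_j}M]=\int_0^1\Pr(O_j\cap\{M\ge t\})\,dt\le\int_0^1\min(p_j,p_{j'}/t)\,dt=p_{j'}(1+s).
\]
Since $(p_j/p_{j'})^{1/2}p_{j'}=p_je^{-s/2}$, the index $j'$ contributes at most $p_j(1+s)e^{-s/2}$ when the maximum over $j'$ in $g_j$ is bounded by the sum. The function $(1+s)e^{-s/4}$ is largest at $s=3$, where it equals $4e^{-3/4}<2$. So the contribution is at most $2p_je^{-s/4}\le2p_j2^{-(j'-j)/4}$, and the sum is at most $2p_j/(1-2^{-1/4})<13p_j$.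

(ii) Fix $i$ and let $m_j=\max_{j\le j'\le r}(p_j/p_{j'})^{1/2}S_i^{(j')}$, which is $\mathcal Y_i$-measurable. If $b_j>i$, then $g_j\ge\max(1,m_j)$ on $O_j$. Also $S_i^{(j)}\le\min(1,m_j)$. Hence
\[
E[h_j\mid\mathcal Y_i]\le\frac{S_i^{(j)}}{\max(1,m_j)}\le\frac{\min(1,m_j)}{\max(1,m_j)},
\]
which is $m_j$ if $m_j\le1$ and $1/m_j$ if $m_j>1$. Restricting the maximum to $j'\ge j+1$ gives $m_j\ge(p_j/p_{j+1})^{1/2}m_{j+1}\ge\sqrt2\,m_{j+1}$. So the terms with $m_j\le1$ are at most $1$ and decrease by a factor $\sqrt2$ at each step forward, and the terms with $m_j>1$ are at most $1$ and decrease by a factor $\sqrt2$ at each step backward. The total is at most $2/(1-2^{-1/2})<7$.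
\end{proof}

\section{From the fine energy to the $f$-energy}\label{sec:embed}

Index the weights by levels: let $a_i=h_j$ if $i=b_j$ for some $j\le r$, and $a_i=0$ otherwise. Then $a_i\in[0,1]$ is $\mathcal Y_i$-measurable. Let
\[
H_i=E\Big[\sum_{i<k\le N}a_k\ \Big|\ \mathcal Y_i\Big],\qquad G_i=a_i+H_i
\]
be the expected weight still to come after level $i$ and from level $i$ on. By Lemma~\ref{lem:weights}(ii) and the tower property,
\begin{equation}\label{eq:HG}
0\le H_i\le7,\qquad0\le G_i\le8,\qquad E[G_{i+1}\mid\mathcal Y_i]=H_i\quad(i<N).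
\end{equation}
If $c$ is a child of $v\in\Gamma_i$, then $X(c)$ has law $\mu$ and is independent of $\mathcal F_v$, so the last identity transfers to the tree: $\mathbf E[G_{i+1}(y(c))\mid\mathcal F_v]=H_i(y(v))$.

\begin{lemma}\label{lem:embed}
$\displaystyle\sum_{v\in T}\mathbf E\big[\rho_v^2\,a_{|v|}(y(v))\big]\le76\,\mathcal D$.
\end{lemma}

The idea is to keep an account. At level $i$ the vertex $v$ holds a reserve of about $\rho_v^2H_i(y(v))$ against the weights still to be charged below it, and we show that the reserve at level $i$, together with the variance paid at level $i+1$, covers the charge and the reserve at level $i+1$. With the reserve exactly $\rho_v^2H_i$ this fails. Write $\rho_c=\bar\rho+\Delta$ with $\bar\rho=\mathbf E[\rho_c\mid\mathcal F_v]$. Then $\rho_c^2G_{i+1}$ contains the cross term $2\bar\rho\Delta G_{i+1}$, which is linear in $\Delta$, whereas the income $\operatorname{Var}(\rho_c\mid\mathcal F_v)$ is quadratic. Replacing $H_i$ by $\Phi(H_i)$ with $\Phi$ strictly concave gains a negative multiple of $\bar\rho^{\,2}\operatorname{Var}G_{i+1}$,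 which absorbs the cross term. We also need $\Phi'\ge1$, so that the reserve still pays for $a_{i+1}$, and $\Phi$ bounded; a function with second derivative at most a negative constant has $\Phi'\ge1$ only up to some point, and this is where the bound $G_i\le 8$ enters.

\begin{proof}
Let $\Phi(s)=2s-s^2/16$. On $[0,8]$ we have $\Phi'(s)=2-s/8\in[1,2]$, so $0\le\Phi\le\Phi(8)=12$. Let $v\in T_i$ with $i<N$, and let $c\in T$ be a child of $v$. Put $\bar\rho=\mathbf E[\rho_c\mid\mathcal F_v]$ and $\Delta=\rho_c-\bar\rho$, let $a,H,G$ be $a_{i+1},H_{i+1},G_{i+1}$ evaluated at $y(c)$, and let $\bar H=H_i(y(v))$. Write $\mathbf E_v$ and $\operatorname{Var}_v$ for expectation and variance given $\mathcal F_v$. Since $\mathbf E_v\Delta=0$,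
\[
\mathbf E_v[\rho_c^2\Phi(G)]=\bar\rho^{\,2}\,\mathbf E_v\Phi(G)+2\bar\rho\,\mathbf E_v\big[\Delta\,(\Phi(G)-\mathbf E_v\Phi(G))\big]+\mathbf E_v[\Delta^2\Phi(G)].
\]
We bound the three terms. Since $\mathbf E_vG=\bar H$ and $\Phi$ is quadratic,
\[
\mathbf E_v\Phi(G)=2\bar H-\tfrac1{16}\big(\bar H^2+\operatorname{Var}_vG\big)=\Phi(\bar H)-\tfrac1{16}\operatorname{Var}_vG .
\]
Since $\Phi$ is $2$-Lipschitz on $[0,8]$, $\operatorname{Var}_v\Phi(G)\le\mathbf E_v(\Phi(G)-\Phi(\bar H))^2\le4\operatorname{Var}_vG$. By the Cauchy--Schwarz inequality and $2\alpha\beta\le\alpha^2/64+64\beta^2$, the middle term is at most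
\[
2\cdot\bar\rho\,(\operatorname{Var}_v\Phi(G))^{1/2}\cdot(\mathbf E_v\Delta^2)^{1/2}\le\tfrac1{16}\bar\rho^{\,2}\operatorname{Var}_vG+64\,\mathbf E_v\Delta^2 .
\]
The last term is at most $12\,\mathbf E_v\Delta^2$. The terms in $\operatorname{Var}_vG$ cancel. Finally $\Phi(H)+a\le\Phi(H+a)=\Phi(G)$ because $\Phi'\ge1$, so
\[
\mathbf E_v\big[\rho_c^2(\Phi(H)+a)\big]\le\bar\rho^{\,2}\,\Phi(\bar H)+76\operatorname{Var}(\rho_c\mid\mathcal F_v).
\]
Sum over the children $c$ of $v$ in $T$. The numbers $\bar\rho$ are nonnegative with sum $\rho_v$ by \eqref{eq:add}, so their squares sum to at most $\rho_v^2$; also $\Phi(\bar H)\ge0$ does not depend on $c$. Take expectations and sum over $v\in T_i$. With $J_i=\sum_{v\in T_i}\mathbf E[\rho_v^2\,\Phi(H_i(y(v)))]\ge0$ we obtain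
\[
J_{i+1}+\sum_{c\in T_{i+1}}\mathbf E[\rho_c^2\,a_{i+1}(y(c))]\le J_i+76\sum_{c\in T_{i+1}}\mathbf E\operatorname{Var}(\rho_c\mid\mathcal F_{c^-}).
\]
Sum over $0\le i<N$. Here $J_0\le q^2\Phi(7)<11q^2$, and the root contributes $q^2a_0\le q^2$ to the sum in the lemma. That sum is therefore at most $12q^2+76\sum_{c\ne o}\mathbf E\operatorname{Var}(\rho_c\mid\mathcal F_{c^-})\le76\,\mathcal D$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:first}]
By \eqref{eq:scales}, \eqref{eq:CS}, Lemma~\ref{lem:weights}(i), Lemma~\ref{lem:embed} and Lemma~\ref{lem:fine},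
\[
\mathcal E_N(\lambda)\le2\cdot13\sum_{j=0}^r\sum_{w\in T_{b_j}}\mathbf E[\rho_w^2\,h_j(y(w))]\le26\cdot76\,\mathcal D\le3952\,q\le C_0\,q.\qedhere
\]
\end{proof}

\section{Arbitrary witnesses}\label{sec:arbitrary}

An arbitrary witness has no exploration structure, and we control it only through \eqref{eq:hit}. The energy of $\nu$ is the integral of its potential against $\nu$, so we must show that $\nu$ gives little mass to the set where the potential is large. We apply Proposition~\ref{prop:first} to exactly this set: a measure of small energy that lives where the potential of $\nu$ is large must have small mass.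

\begin{theorem}\label{thm:hit}
Let $\nu$ be a finite Borel measure on $\partial\Gamma$ that satisfies \eqref{eq:hit}. Then $\mathcal E_f(\nu)\le C\,|\nu|$.
\end{theorem}

\begin{proof}
Assume $\nu\neq0$. Fix $N\ge1$ and let $\mathcal E=\mathcal E_N(\nu)$; then $0<|\nu|^2\le\mathcal E<\infty$ by \eqref{eq:sum} and \eqref{eq:trunc}. For $w\in\Gamma_N$ let $U(w)=\sum_{v\le w}\delta_{|v|}\nu(v)$ be the truncated potential. For every measure $\lambda$ on $\Gamma_N$, exchanging sums gives
\begin{equation}\label{eq:mutual}
\sum_{w\in\Gamma_N}\lambda(w)U(w)=\sum_{|v|\le N}\delta_{|v|}\,\lambda(v)\,\nu(v).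
\end{equation}
For $s>0$ let $K_s=\{w\in\Gamma_N:U(w)\ge s\}$ and $q_s=P_N(K_s)$. If $K_s\ne\emptyset$, let $\lambda$ be the law of the first witness in $K_s$. By \eqref{eq:mutual}, the Cauchy--Schwarz inequality and Proposition~\ref{prop:first},
\[
s\,q_s\le\sum_w\lambda(w)U(w)\le\mathcal E_N(\lambda)^{1/2}\,\mathcal E^{1/2}\le(C_0\,q_s\,\mathcal E)^{1/2},
\]
so $q_s\le C_0\mathcal E/s^2$; this also holds if $K_s=\emptyset$. By \eqref{eq:hit}, $\nu\{\xi:U(\xi_N)\ge s\}\le\min(|\nu|,C_0\mathcal E/s^2)$. Every ray through a vertex $v$ with $|v|\le N$ passes through exactly one $w\in\Gamma_N$ below $v$, so \eqref{eq:mutual} applies to $\lambda(w)=\nu(w)$ and gives $\mathcal E=\int U(\xi_N)\,d\nu(\xi)$. Splitting at $s_0=(C_0\mathcal E/|\nu|)^{1/2}$,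
\[
\mathcal E=\int_0^\infty\nu\{\xi:U(\xi_N)\ge s\}\,ds\le|\nu|\,s_0+C_0\mathcal E/s_0=2\,(C_0\,\mathcal E\,|\nu|)^{1/2}.
\]
Since $0<\mathcal E<\infty$, we may square and divide by $\mathcal E$ to get $\mathcal E\le4C_0|\nu|\le C|\nu|$. Let $N\to\infty$ in \eqref{eq:sum}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The hypothesis $P(\Gamma;B)>0$ gives \eqref{eq:finite}. The law $\nu$ of a random witness satisfies \eqref{eq:hit} and has mass $P(\Gamma;B)$. Apply Theorem~\ref{thm:hit}.
\end{proof}

\begin{remark}[Use of the hypotheses]\label{rem:hyp}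
The set $B$ enters only through its projections $B_n$, and it is assumed Borel only to make them and $A$ measurable. The extra randomness on $\Omega$ enters only through \eqref{eq:hit}, which holds whatever its joint law with the labels. Independence of the labels is used in \eqref{eq:Q} and in the transfer of \eqref{eq:HG} to the tree. Their common law makes $y(v)$ have law $\mu^{|v|}$ for every $v$, so that one family of weights serves all vertices. Local finiteness makes the levels finite, which gives \eqref{eq:finite}, and \eqref{eq:finite} makes the truncated energy finite, so that one can divide by it in the last step above.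
\end{remark}

\section{Capacity, local energy and the converse}\label{sec:more}

We prove Theorem~\ref{thm:more}. Part (d) is Example~\ref{ex:ray}.

\subsection*{Part (a)}
Let $p=P(K;B)>0$, as otherwise there is nothing to prove, and $K_N=\{\xi_N:\xi\in K\}$. A witness in $K$ forces $A_N(K_N)$, so $q_N=P_N(K_N)\ge p$. Dividing the measure of Proposition~\ref{prop:first} by its mass gives a probability on $K_N$ with truncated energy at most $C_0q_N/q_N^2\le C_0/p$. Move the mass of each $w\in K_N$ to one ray of $K$ through $w$. This gives a probability $\sigma_N$ on $K$ with $\mathcal E_M(\sigma_N)\le\mathcal E_N(\sigma_N)\le C_0/p$ for $M\le N$. The probabilities on the compact metrizable space $K$ are sequentially compact for weak convergence, so a subsequence converges weakly to a probability $\sigma$ on $K$. Each $[v]$ is open and closed, so its indicator is continuous and $\sigma_N(v)\to\sigma(v)$ along the subsequence. As $\mathcal E_M$ is a finite sum, $\mathcal E_M(\sigma)\le C_0/p$ for every $M$, and \eqref{eq:sum} gives $\mathcal E_f(\sigma)\le C_0/p$. Thus $\operatorname{Cap}_f(K)\ge p/C_0$.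

\subsection*{Part (b)}
Since $\nu|_F\le\nu$, the measure $\nu|_F$ satisfies \eqref{eq:hit}. Apply Theorem~\ref{thm:hit}.

\subsection*{Part (c)}
Integrating the expansion of the kernel that precedes \eqref{eq:sum} in $\eta$ only gives $V(\xi)=\sum_{i\ge0}\delta_i\,\nu(\xi_i)$. Let $\xi$ be a random ray with law $\nu/|\nu|$, write $E$ for its expectation, and let $V_n=\sum_{i\ge n}\delta_i\,\nu(\xi_i)$, so $V_0=V(\xi)$. The vertex $\xi_n$ determines $\xi_i$ for $i\le n$, so the $\sigma$-fields $\sigma(\xi_n)$ increase. The local bound says that the potential still to be collected has bounded conditional mean at all times. Indeed, let $|v|=n$ and $\nu(v)>0$. Given $\xi_n=v$, the ray passes through $v'\ge v$ with probability $\nu(v')/\nu(v)$, so by \eqref{eq:sum} and part (b) with $F=[v]$,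
\[
E[V_n\mid\xi_n=v]=\frac1{\nu(v)}\sum_{v'\ge v}\delta_{|v'|}\,\nu(v')^2\le\frac{\mathcal E_f(\nu|_{[v]})}{\nu(v)}\le C .
\]
In particular $V_0<\infty$ and $V_n\downarrow0$ almost surely. We show by induction on $m\ge1$ that $E[V_n^m\mid\xi_n]\le m!\,C^m$ for all $n$. The case $m=1$ is done. For $m\ge2$ use $\alpha^m-\beta^m\le m(\alpha-\beta)\alpha^{m-1}$ for $\alpha\ge\beta\ge0$:
\[
V_n^m=\sum_{i\ge n}\big(V_i^m-V_{i+1}^m\big)\le m\sum_{i\ge n}\delta_i\,\nu(\xi_i)\,V_i^{m-1}.
\]
The factor $\delta_i\nu(\xi_i)$ is a function of $\xi_i$. Conditioning the $i$-th term first on $\xi_i$ and using the induction hypothesis gives $E[V_n^m\mid\xi_n]\le m\,(m-1)!\,C^{m-1}E[V_n\mid\xi_n]\le m!\,C^m$. Taking $n=0$ and summing the exponential series, $\int e^{\varepsilon V}d\nu\le|\nu|\sum_{m\ge0}(\varepsilon C)^m=P(\Gamma;B)/(1-\varepsilon C)$.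

\subsection*{Part (e)}
Let $R=\{\xi:X(\xi_n)\in D_n\text{ for all }n\ge1\}$ be the set of witnesses. It is closed, hence compact, and $A=\{R\ne\emptyset\}$. If $K$ is closed and $\nu'(K)>0$, then the probability $\nu'|_K/\nu'(K)$ has energy at most $\kappa/\nu'(K)$, so by Lemma~\ref{lem:second}
\begin{equation}\label{eq:art}
\kappa^{-1}\nu'(K)\le\operatorname{Cap}_f(K)\le P(K;B)=\mathbf P(R\cap K\ne\emptyset).
\end{equation}
The outer inequality is trivial if $\nu'(K)=0$. We must turn these inequalities into a coupling, and the tool is Artstein's theorem \cite{Artstein}: \emph{if $R^*$ is a random nonempty compact set, then a probability $\nu^*$ is the law of a selection of some random compact set distributed as $R^*$ if and only if $\nu^*(K^*)\le\mathbf P(R^*\cap K^*\ne\emptyset)$ for all compact $K^*$.} Here a random compact set is a random element of the space of nonempty compact sets with the Hausdorff metric, and a selection is a random point that lies in the set almost surely.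

Since $R$ may be empty and $\kappa^{-1}\nu'$ may have mass less than $1$, adjoin an isolated point $*$ to $\partial\Gamma$. The resulting space is homeomorphic to a compact subset of the real line: assign to the vertices nested closed intervals, disjoint for siblings, with lengths tending to $0$. Let
\[
R^*=R\cup\{*\},\qquad\nu^*=\kappa^{-1}\nu'+(1-\kappa^{-1}|\nu'|)\,\delta_*,
\]
where $\delta_*$ is the unit mass at $*$. By \eqref{eq:art} with $K=\partial\Gamma$, $\nu^*$ is a probability. The set $R^*$ is a Borel function of the labels: the topology on compact sets is generated by the conditions ``meets $[v]$'', ``contains $*$'' and their negations, and by K\"onig's lemma $R$ meets $[v]$ if and only if every level $N\ge|v|$ has a vertex $w\ge v$ with $y(w)\in B_N$. Artstein's condition holds by \eqref{eq:art} if $*\notin K^*$, and trivially if $*\in K^*$, since then the right side is $1$. So there is a pair $(R',x)$ with $R'$ distributed as $R^*$, $x\in R'$ almost surely, and $x$ of law $\nu^*$.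

It remains to restore the labels. They take values in a countable product of copies of $\mathcal X$, a complete separable metric space, so they have a regular conditional law given $R^*$. Given $(R',x)$, draw labels $X'$ from this conditional law evaluated at $R'$, and complete the probability space. Then $(R',X')$ has the law of $(R^*,X)$: the labels $X'$ are independent with law $\mu$, and $R'\setminus\{*\}$ is almost surely their set of witnesses. On $\{x\ne*\}$ the ray $x$ is a witness, so $A$ occurs. On $A\cap\{x=*\}$ replace $x$ by the lexicographically first witness, whose $n$-th vertex is the first $v\in\Gamma_n$ such that $[v]$ meets $R'$; this is measurable, and the ray lies in $R'$ because $R'$ is closed. The resulting map on $A$ is a random witness that agrees with $x$ on $\{x\ne*\}$, so its law dominates $\nu^*|_{\partial\Gamma}=\kappa^{-1}\nu'$. This completes the proof of Theorem~\ref{thm:more}.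

\begin{remark}
For product sets the measures dominated by laws of random witnesses are, up to constant factors, exactly the measures with the local energy property. If $\nu'\le\nu$ for the law $\nu$ of a random witness, then $\nu'|_F$ satisfies \eqref{eq:hit}, so $\mathcal E_f(\nu'|_F)\le C\nu'(F)$ for all Borel $F$, as in part (b); part (e) is the converse.
\end{remark}

\begin{remark}
Lemma~\ref{lem:second} and part (e) fail for general $B$. Let $\Gamma$ be a single ray $\xi$, let $\mathcal X=[0,1]$ with Lebesgue measure, let $0<\varepsilon<1$, and let $B$ consist of the sequences with $y_1\le\varepsilon$ or with $y_n\le\frac12$ for all large $n$. Every finite sequence extends to one in $B$, so $f\equiv1$, $\operatorname{Cap}_f(\partial\Gamma)=1$, and the unit mass at $\xi$ satisfies the hypothesis of (e) with $\kappa=1$. But $P(\Gamma;B)=\varepsilon$, so the law of a random witness has mass only $\varepsilon$.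
\end{remark}

\begin{thebibliography}{9}

\bibitem{Artstein}
Z.~Artstein, \emph{Distributions of random sets and random selections}, Israel J. Math. \textbf{46} (1983), 313--324.

\bibitem{Pemantle}
Robin Pemantle, \emph{Tree-indexed processes}, arXiv:math/0404100 (2004).

\end{thebibliography}
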